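# Piecewise proper families of reals of size $\omega_2$: refuted by PFA, independent of ZFC with large continuum

## 1. Chains of countable families

A *family of reals* is a family $\mathfrak X\subseteq\mathcal P(\mathbb N)$. We begin with the definitions.

**Definition 1.1.** A family $\mathfrak X$ is *arithmetically closed* if it is a Boolean algebra of sets, is closed under joins ($A,B\in\mathfrak X\Rightarrow A\oplus B\in\mathfrak X$), and contains every set $B$ that is arithmetically definable from finitely many members of $\mathfrak X$.

Examples are $\mathcal P(\mathbb N)$ and the countable family of all arithmetic sets. More generally, if $\mathcal A\subseteq\mathcal P(\mathbb N)$, then the sets that are arithmetic in a join of finitely many members of $\mathcal A$ form the arithmetically closed family *generated* by $\mathcal A$. Its size is $\max(\omega,|\mathcal A|)$.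

**Definition 1.2.** $\mathfrak X/\mathrm{Fin}$ is the poset of infinite sets in $\mathfrak X$, ordered by $A\subseteq_{\mathrm{Fin}}B$ iff $A\setminus B$ is finite.

Two elements $A,B$ of $\mathfrak X/\mathrm{Fin}$ are compatible iff $A\cap B$ is infinite. If $A\cap B$ is infinite, it lies in $\mathfrak X$ and is below both. If an infinite $C$ is almost contained in both, then $C\setminus(A\cap B)$ is finite, so $A\cap B$ is infinite.

Recall properness. Let $M\prec H_\theta$ be countable and $Q\in M$ a poset. A condition $q$ is *$(M,Q)$-generic* if for every dense $D\subseteq Q$ with $D\in M$, the set $D\cap M$ is predense below $q$; equivalently, $q$ forces $\dot G\cap D\cap M\neq\emptyset$ for all such $D$. The poset $Q$ is *proper* if for large regular $\theta$ and club many countable $M\prec H_\theta$, every $p\in Q\cap M$ has an $(M,Q)$-generic $q\le p$. Proper posets preserve $\omega_1$. The axiom PFA says: for every proper $Q$ and every $\omega_1$ dense subsets of $Q$ there is a filter on $Q$ meeting all of them.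

**Definition 1.3.** A family $\mathfrak X$ is *proper* if it is arithmetically closed and $\mathfrak X/\mathrm{Fin}$ is a proper poset. It is *piecewise proper* if it is the union of a chain (under $\subseteq$) of proper families, each of size $\le\omega_1$.

Two kinds of proper families can be checked at once.

* A countable arithmetically closed family is proper. If $Q$ is countable and $Q\in M$, then $Q\subseteq M$, so $D\cap M=D$ is predense for every dense $D\in M$, and every condition is generic.
* $\mathcal P(\mathbb N)$ is proper. Given $M$ and $p$, list the dense sets in $M$ as $D_0,D_1,\dots$ and choose $p\supseteq_{\mathrm{Fin}}A_0\supseteq_{\mathrm{Fin}}A_1\supseteq_{\mathrm{Fin}}\cdots$ with $A_n\in D_n\cap M$. An infinite $B$ with $B\subseteq_{\mathrm{Fin}}p$ and $B\subseteq_{\mathrm{Fin}}A_n$ for all $n$ is $(M,Q)$-generic below $p$. Under CH this family has size $\omega_1$.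

How large can a piecewise proper family be? The easy case is the one in which all pieces are countable. Then properness plays no role.

**Lemma 1.4.** If $\mathcal C$ is a chain of countable sets, then $|\bigcup\mathcal C|\le\omega_1$. Consequently, if every proper family of size $\le\omega_1$ is countable, then every piecewise proper family has size $\le\omega_1$.

*Proof.* Suppose $|\bigcup\mathcal C|\ge\omega_2$. Pick distinct $a_\xi\in C_\xi\in\mathcal C$ for $\xi<\omega_1$. The set $\bigcup_\xi C_\xi$ has size at most $\omega_1$, so there is $b\in\bigcup\mathcal C\setminus\bigcup_\xi C_\xi$, say $b\in C\in\mathcal C$. For each $\xi$ we have $C\not\subseteq C_\xi$, because of $b$; since $\mathcal C$ is a chain, $C_\xi\subseteq C$. So $C$ contains all the $a_\xi$ and is uncountable, a contradiction. The second sentence follows, because a piecewise proper family is then the union of a chain of countable sets. $\square$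

What changes if the pieces may have size $\omega_1$? Chains alone no longer give a bound: the ordinals below $\omega_2$ form a chain of sets of size $\le\omega_1$ with union of size $\omega_2$. So everything depends on whether there are *uncountable* proper families of size $\omega_1$. Under CH there is one, $\mathcal P(\mathbb N)$, but then no family of reals has size $\omega_2$.

The following question comes from Victoria Gitman, "Proper and piecewise proper families of reals", arXiv:0801.4368 (2008). *Can ZFC, or ZFC+PFA, prove the existence of a piecewise proper family of size $\omega_2$?* Since CH refutes it trivially, the ZFC half is read under the hypothesis $2^\omega\ge\omega_2$. The answer is no in both cases.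

**Theorem A.** ZFC+PFA proves that every proper family of size $\le\omega_1$ is countable. Hence, under PFA, every piecewise proper family has size $\le\omega_1$, and there is none of size $\omega_2$.

**Theorem B.** If ZFC is consistent, so is ZFC + $2^\omega=\omega_2$ + "every proper family of size $\le\omega_1$ is countable" (hence + "no piecewise proper family has size $\omega_2$"). No large cardinals are used.

**Theorem C.**

1. (ZFC) For every arithmetically closed $\mathfrak X$ with $|\mathfrak X|=\omega_1$ there is a proper poset ($\omega_2$-c.c. under CH) forcing that $\mathfrak X/\mathrm{Fin}$ is not proper, there and in every further $\omega_1$-preserving outer model of ZFC.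
2. (ZFC+PFA) $\mathfrak X$ is piecewise proper (the union of a nonempty chain) iff $\mathfrak X$ is arithmetically closed and $|\mathfrak X|\le\omega_1$. A family of size $\le\omega_1$ is proper iff it is countable and arithmetically closed. On the other hand, $\mathcal P(\mathbb N)$ is a proper family of size $\omega_2$.
3. ZFC + MA + $2^\omega=\omega_2$ + "$\mathcal P(\mathbb N)$ is piecewise proper of size $\omega_2$" is consistent relative to ZFC. With Theorem B, the existence of a piecewise proper family of size $\omega_2$ is independent of ZFC + $2^\omega\ge\omega_2$.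

By Lemma 1.4, Theorems A and B reduce to one task: given an arithmetically closed $\mathfrak X$ of size exactly $\omega_1$, make $\mathfrak X/\mathrm{Fin}$ improper. We look for a combinatorial object of size $\omega_1$, called a *spoiler*, whose existence contradicts properness of $\mathfrak X/\mathrm{Fin}$, and then add a spoiler by a proper forcing. PFA then gives spoilers outright; for Theorem B we iterate the forcing.

## 2. Limit points of sequences coded in $\mathfrak X$

From here through Section 7, fix an arithmetically closed $\mathfrak X$ with $|\mathfrak X|=\omega_1$ and an injective enumeration $w=\langle F_\zeta:\zeta<\omega_1\rangle$ of $\mathfrak X$. Each index gets two readings.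

* *As a point:* $x_\nu\in2^\omega$ is the characteristic function of $F_\nu$. Put $X=\{x_\nu:\nu<\omega_1\}$.
* *As a sequence of points:* with a recursive bijection $\langle\cdot,\cdot\rangle:\omega\times\omega\to\omega$, let $f_\zeta:\omega\to2^\omega$ be given by $f_\zeta(k)(m)=1\iff\langle k,m\rangle\in F_\zeta$.

For infinite $C\subseteq\omega$ write $f_\zeta[C]\to y$ if for each $m$ we have $f_\zeta(k)\restriction m=y\restriction m$ for all but finitely many $k\in C$. Let
$$L_\zeta(C)=\{y\in2^\omega:\forall m\,\exists^\infty k\in C\ \ f_\zeta(k)\restriction m=y\restriction m\},\qquad \Lambda_\zeta(C)=\{\nu<\omega_1:x_\nu\in L_\zeta(C)\}.$$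
So $L_\zeta(C)$ is the set of cluster points of $f_\zeta$ along $C$, and $\Lambda_\zeta(C)$ lists the cluster points that belong to $X$. The set $L_\zeta(C)$ is closed: if $y$ fails the requirement at $m$, so does every point of $[y\restriction m]$. Also, if $A\cap C$ is infinite and $f_\zeta[A]\to y$, then $y\in L_\zeta(C)$.

**Example 2.1.** If $f_\zeta(k)$ is $000\dots$ for even $k$ and $111\dots$ for odd $k$, then $L_\zeta(\omega)$ has exactly these two points, while along the even numbers only $000\dots$ remains.

**Example 2.2.** For each $\nu$ the constant sequence with value $x_\nu$ is coded by $\{\langle k,m\rangle:m\in F_\nu\}\in\mathfrak X$. Let $c(\nu)$ be its index. Then $c$ is injective, and $\Lambda_{c(\nu)}(C)=\{\nu\}$ for *every* infinite $C$. This example returns in Section 4.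

**Lemma 2.3.** Let $C\in\mathfrak X$ be infinite.

* (F1) If $x_\nu\in L_\zeta(C)$, there is an infinite $C'\subseteq C$ in $\mathfrak X$ with $f_\zeta[C']\to x_\nu$.
* (F2) $L_\zeta(C)\cap X\ne\emptyset$ for every $\zeta$.
* (F3) $L_\zeta(C)=2^\omega$ for uncountably many $\zeta$.

*Proof.* (F1) Let $k_m$ be the least $k\in C$ above $k_{m-1}$ with $f_\zeta(k)\restriction m=x_\nu\restriction m$. It exists since $x_\nu\in L_\zeta(C)$. The set $C'=\{k_m:m\in\omega\}$ is enumerated increasingly by a function recursive in $F_\zeta\oplus C\oplus F_\nu$, so it is recursive in that join and belongs to $\mathfrak X$.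

(F2) Let $T=\{s\in2^{<\omega}:\exists^\infty k\in C\ \ s\subset f_\zeta(k)\}$. Since $C$ is infinite, $\emptyset\in T$. If $s\in T$, then one of $s^\frown0,s^\frown1$ is in $T$, so $T$ has no dead ends. Its leftmost branch is arithmetic in $F_\zeta\oplus C$, so it is some $x_\nu$, and every branch of $T$ lies in $L_\zeta(C)$.

(F3) Let $\langle\sigma_i\rangle$ be a recursive enumeration of $2^{<\omega}$ in which every string occurs infinitely often. For $A\in X$ let $F\in\mathfrak X$ code the sequence $k\mapsto\sigma_{|C\cap k|}{}^\frown A$. If $k$ is the $i$-th element of $C$, counting from $0$, the value at $k$ extends $\sigma_i$. So every $s\in2^{<\omega}$ is an initial segment of the value for infinitely many $k\in C$, and the set of cluster points is $2^\omega$. The value at $k=0$ is $\sigma_0{}^\frown A$, so different $A$ give different $F$. Hence there are uncountably many such indices. $\square$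

## 3. Tame sets and spoilers

What must a generic condition of $\mathfrak X/\mathrm{Fin}$ look like?

**Definition 3.1.** An infinite $B\in\mathfrak X$ is *$\delta$-tame* if $\Lambda_\zeta(B)\subseteq\delta$ for all $\zeta<\delta$.

For instance, if every $f_\zeta$ with $\zeta<\delta$ converges along $B$ to some $x_\mu$ with $\mu<\delta$, then $B$ is $\delta$-tame.

**Lemma 3.2.** Let $M\prec H_\theta$ be countable with $w\in M$, let $\delta=M\cap\omega_1$, and let $B$ be $(M,\mathfrak X/\mathrm{Fin})$-generic. Then $B$ is $\delta$-tame.

*Proof.* Let $\zeta<\delta$ and $\nu\in\Lambda_\zeta(B)$. By (F1) there is an infinite $C\subseteq B$ in $\mathfrak X$ with $f_\zeta[C]\to x_\nu$. The set $\{A\in\mathfrak X/\mathrm{Fin}:\exists\mu\ f_\zeta[A]\to x_\mu\}$ belongs to $M$ and is dense: given a condition, (F2) gives a cluster point in $X$, and (F1) gives a subset converging to it. Since $C\le B$, some $A\in M$ in this dense set is compatible with $C$, that is, $A\cap C$ is infinite. By elementarity there is a witness $\mu\in M$, so $\mu<\delta$. Along $A\cap C$ the sequence $f_\zeta$ converges both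 to $x_\mu$ and to $x_\nu$, so $x_\mu=x_\nu$. As $w$ is injective, $\nu=\mu<\delta$. $\square$

So a generic $B$ has only "old" cluster points for old sequences. To contradict properness we want a dense set in $M$ that no tame $B$ can respect. Take a partial function $h$ that assigns to indices $\zeta$ a target $h(\zeta)$, such that every $C\in\mathfrak X$ has some target $h(\zeta)$ among its cluster points $\Lambda_\zeta(C)$ with $\zeta$ as large as we like. This gives a dense set of sets converging to targets. The set $B$ should have almost no targets as cluster points. One cannot ask that $\{\zeta\in\operatorname{dom}h:h(\zeta)\in\Lambda_\zeta(B)\}$ be finite outright: taking $C=B$ and $\xi$ above this finite set contradicts the first demand. So the second demand must be local: only $\zeta<\delta$, and only for $\delta$-tame sets.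

**Definition 3.3.** A *spoiler* for $w$ is a pair $(h,E)$, where $h$ is a partial function from $\omega_1$ to $\omega_1$ and $E\subseteq\omega_1$ is a club of limit ordinals, such that

* (S1) for all infinite $C\in\mathfrak X$ and all $\xi<\omega_1$ there is $\zeta\in\operatorname{dom}h\setminus\xi$ with $h(\zeta)\in\Lambda_\zeta(C)$;
* (S2) for all $\delta\in E$ and all $\delta$-tame $B\in\mathfrak X$, the set $\{\zeta\in\operatorname{dom}h\cap\delta:h(\zeta)\in\Lambda_\zeta(B)\}$ is finite.

Every clause speaks about $w,h,E$ and the relation $x_\nu\in L_\zeta(C)$, which is arithmetic in the reals involved. So a spoiler remains a spoiler in every outer model with the same $\omega_1$.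

**Lemma 3.4.** If a spoiler for $w$ exists, then $\mathfrak X/\mathrm{Fin}$ is not proper.

*Proof.* Suppose $Q=\mathfrak X/\mathrm{Fin}$ is proper. Take a countable $M\prec H_\theta$ with $w,h,E\in M$ and an $(M,Q)$-generic $B$. Let $\delta=M\cap\omega_1$. Since $E\in M$ is club, $\delta\in E$. By Lemma 3.2, $B$ is $\delta$-tame. By (S2) there is $\xi<\delta$ with
$$h(\zeta)\notin\Lambda_\zeta(B)\quad\text{for all }\zeta\in\operatorname{dom}h\cap[\xi,\delta).\tag{3.1}$$
Let $D=\{A\in Q:\exists\zeta\in\operatorname{dom}h\setminus\xi\ \ f_\zeta[A]\to x_{h(\zeta)}\}\in M$. It is dense: given $C$, (S1) gives $\zeta\ge\xi$ with $x_{h(\zeta)}\in L_\zeta(C)$, and (F1) gives a subset of $C$ in $D$. So there is $A\in D\cap M$ with $A\cap B$ infinite, and its witness $\zeta$ may be taken in $M$, so $\xi\le\zeta<\delta$. Since $A\cap B$ is infinite and $f_\zeta[A]\to x_{h(\zeta)}$, we get $x_{h(\zeta)}\in L_\zeta(B)$, that is, $h(\zeta)\in\Lambda_\zeta(B)$. This contradicts (3.1). $\square$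

For example, under CH no injective enumeration of $\mathcal P(\mathbb N)$ in type $\omega_1$ has a spoiler, since $\mathcal P(\mathbb N)$ is proper. So spoilers have to be forced.

## 4. Finite approximations and promises alone are not proper

The first forcing one would try is this. Let $P_0$ be the set of pairs $(h,\Gamma)$, where $h$ is a finite partial function from $\omega_1$ to $\omega_1$ and $\Gamma$ is a finite set of pairs $(\beta,\varepsilon)$ with $\varepsilon<\omega_1$ a limit ordinal and $F_\beta$ infinite and $\varepsilon$-tame. A pair $(\beta,\varepsilon)$ is a *promise*: $(h',\Gamma')\le(h,\Gamma)$ iff $h'\supseteq h$, $\Gamma'\supseteq\Gamma$, and $h'(\zeta)\notin\Lambda_\zeta(F_\beta)$ whenever $(\beta,\varepsilon)\in\Gamma$ and $\zeta\in(\operatorname{dom}h'\setminus\operatorname{dom}h)\cap\varepsilon$. Promises concern only new $\zeta<\varepsilon$, so by (F3) we can always add a pair $(\zeta,\nu)$ with large $\zeta$ and $L_\zeta(C)=2^\omega$. If $\omega_1$ is preserved, the generic $h$ together with the club of all countable limit ordinals is a spoiler. But the properness fails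 exactly in the case we care about.

**Proposition 4.1.** If $\mathfrak X/\mathrm{Fin}$ is proper, then $P_0$ is not proper.

*Proof.* For all $M$ in a club of countable elementary submodels of $H_\theta$ with $w,P_0\in M$, there is an $(M,\mathfrak X/\mathrm{Fin})$-generic set $B=F_\beta$. Put $\delta=M\cap\omega_1$. By Lemma 3.2, $B$ is $\delta$-tame. We show that no $q=(h,\Gamma)\in P_0$ is $(M,P_0)$-generic. Let $q'=(h,\Gamma\cup\{(\beta,\delta)\})\le q$ and choose $\xi<\delta$ above all elements of $\operatorname{dom}h\cap\delta$. With $c$ from Example 2.2, let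
$$D_\xi=\{p\in P_0:\exists\zeta\in\operatorname{dom}h_p\setminus\xi\ \ \zeta=c(h_p(\zeta))\}\in M .$$
It is dense: since $c$ is injective, we can pick $\nu$ such that $c(\nu)$ is above $\xi$, above all elements of $\operatorname{dom}h_p$ and above all $\varepsilon$ occurring in $\Gamma_p$, and add $(c(\nu),\nu)$. Let $r\in D_\xi\cap M$ with witness $\zeta$, so $\xi\le\zeta<\delta$ and $\zeta\notin\operatorname{dom}h$. If $s\le q',r$, the promise $(\beta,\delta)$ gives $h_r(\zeta)=h_s(\zeta)\notin\Lambda_\zeta(B)$. But $f_\zeta$ is constant with value $x_{h_r(\zeta)}$, so $h_r(\zeta)\in\Lambda_\zeta(B)$, a contradiction. So no member of $D_\xi\cap M$ is compatible with $q'$. $\square$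

The proof shows where the difficulty sits. A condition $q'$ makes a promise about a set $B\notin M$, and we want $r\in D\cap M$ whose new pairs $(\zeta',\nu')$ obey it. Tameness says that $\Lambda_{\zeta'}(B)$ is countable. So if $D$ offers, inside $M$, *uncountably many* values $\nu'$ at $\zeta'$, some value avoids $\Lambda_{\zeta'}(B)$; and since $L_{\zeta'}(B)$ is closed, a finite string certifies the avoidance, so elementarity can find such a value in $M$. The bad case is when $D$ offers only countably many values at $\zeta'$. Then $\nu'$ is bounded by $z(\zeta')$ for a function $z\in M$, as with $c(\nu)\mapsto\nu$ above.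

This suggests the remedy: once the model $M$ has been put into a condition, new values $h(\zeta)$ for $\zeta\ge\delta$ must exceed $z(\zeta)$ for *every* $z:\omega_1\to\omega_1$ in $M$. The supremum of these countably many functions is a function $S_M$, and we add it to the condition as a side condition. But $S_M$ is an uncountable object not in $M$, and conditions built later inside a larger model must respect it. For this, the larger model has to contain a bound for the relevant part of $S_M$. That is clause (P3b) below.

## 5. The poset $P(w)$

**Definition 5.1.** A *ctm* is a countable transitive model $N$ of $\mathrm{ZFC}^-$ (ZFC without Power Set) in which $\omega_1$ exists. Put $\delta_N=\omega_1^N$, a countable limit ordinal.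

If $N\in N'$ are ctm's and $N$ is countable in $N'$, then $N\subseteq N'$ by transitivity of $N'$. Moreover $\delta_N\subseteq N$ is countable in $N'$, so $\delta_N<\delta_{N'}$.

*Collapses of elementary submodels.* The ctm's we need arise as follows. Let $\theta$ be large and regular, let $M\prec H_\theta$ be countable with $w\in M$, let $\delta=M\cap\omega_1$, and let $\pi_M:M\to N_M$ be the transitive collapse.

* (M1) $N_M$ is a ctm with $\delta_{N_M}=\delta$.
* (M2) $M\cap H_{\omega_1}$ is transitive, because countable elements of $M$ are subsets of $M$. So $\pi_M$ is the identity on it, and $M\cap H_{\omega_1}=\pi_M(H_{\omega_1})$ is exactly the set of elements of $N_M$ that are hereditarily countable in the sense of $N_M$. In particular, a transitive $N\in N_M$ that is countable in $N_M$ belongs to $M$; conversely, a countable transitive $N\in M$ is an element of $N_M$ and is countable there.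
* (M3) If $z\in M$ and $z:\omega_1\to\omega_1$, then $z$ maps $\delta$ to $\delta$ and $\pi_M(z)=z\restriction\delta$. Every $g:\delta\to\delta$ in $N_M$ has this form, since $\delta=\pi_M(\omega_1)$.
* (M4) Define $S_M:\omega_1\to\omega_1$ by $S_M(\zeta)=\sup\{z(\zeta):z\in M,\ z:\omega_1\to\omega_1\}<\omega_1$ for $\zeta\ge\delta$ and $S_M(\zeta)=0$ for $\zeta<\delta$.

**Definition 5.2.** A condition of $P=P(w)$ is a tuple $p=(h,\mathcal N,\mathcal S,\Gamma,I)$ with all components finite, such that:

* (P1) $h$ is a partial function from $\omega_1$ to $\omega_1$; $\zeta<h(\zeta)$ for $\zeta\in\operatorname{dom}h$; and if $\zeta<\zeta'$ are in $\operatorname{dom}h$, then $h(\zeta)<\zeta'$.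
* (P2) $\mathcal N$ is a set of ctm's; for distinct $N,N'\in\mathcal N$ one is an element of the other and is countable in it. If $N\in\mathcal N$ and $\zeta\in\operatorname{dom}h\cap\delta_N$, then $h(\zeta)<\delta_N$.
* (P3) $\mathcal S$ is a set of pairs $(N,S)$ with $N\in\mathcal N$ and $S:\omega_1\to\omega_1$, such that
 (a) $h(\zeta)>S(\zeta)$ for all $\zeta\in\operatorname{dom}h\setminus\delta_N$;
 (b) for every $N'\in\mathcal N$ with $\delta_{N'}>\delta_N$ there is $g\in N'$, $g:\delta_{N'}\to\delta_{N'}$, with $S(\zeta)\le g(\zeta)$ for $\delta_N\le\zeta<\delta_{N'}$.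
* (P4) $\Gamma$ is a set of pairs $(\beta,N)$ with $N\in\mathcal N$ and $F_\beta$ infinite and $\delta_N$-tame.
* (P5) $I$ is a set of pairs $(\alpha,\gamma)$ with $\alpha<\gamma<\omega_1$ and $\delta_N\notin(\alpha,\gamma]$ for all $N\in\mathcal N$.

Put $p\le q$ iff each component of $p$ contains the corresponding component of $q$, and
$$h_p(\zeta)\notin\Lambda_\zeta(F_\beta)\quad\text{for all }(\beta,N)\in\Gamma_q\text{ and }\zeta\in(\operatorname{dom}h_p\setminus\operatorname{dom}h_q)\cap\delta_N.\tag{5.1}$$

Here $h$ approximates the function of the spoiler, and the ordinals $\delta_N$ will form the club $E$. The pairs in $\mathcal S$ push new values up, the pairs in $\Gamma$ are promises for (S2), and the pairs in $I$ keep points out of $E$, so that $E$ will be closed.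

The order is transitive. Let $p\le q\le r$ and $(\beta,N)\in\Gamma_r\subseteq\Gamma_q$. A $\zeta\in\operatorname{dom}h_p\setminus\operatorname{dom}h_r$ below $\delta_N$ is new either in $h_q$ over $h_r$ or in $h_p$ over $h_q$, and (5.1) applies in either case. The condition with all components empty is the largest. Since there are $2^{\omega_1}$ functions $S$ and at most $2^\omega$ ctm's, $|P|\le2^{\omega_1}$. By (P2) the members of $\mathcal N$ have pairwise distinct $\delta_N$.

The pairs that were fatal in Section 4 are now blocked: if $(N_M,S_M)\in\mathcal S_p$, the function $z\in M$ with $z(c(\nu))=\nu$ and $z=0$ elsewhere satisfies $z\le S_M$ on $[\delta,\omega_1)$, so by (P3a) no pair $(c(\nu),\nu)$ with $c(\nu)\ge\delta$ can be in $h_p$.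

## 6. Generic conditions over elementary submodels

**Lemma 6.1.** Let $M\prec H_\theta$ be countable with $w,P\in M$. If $q\in P$, $N_M\in\mathcal N_q$, and $(N_M,S^*)\in\mathcal S_q$ with $S^*\ge S_M$ pointwise, then $q$ is $(M,P)$-generic.

*Proof.* Let $\delta=M\cap\omega_1$, let $D\in M$ be dense and $q'\le q$. Extending $q'$, we may assume $q'\in D$. We look for $r\in D\cap M$ compatible with $q'$.

**Step 1: the part of $q'$ that $M$ can see.** This step collects finitely many parameters in $M$ that describe $q'$ below $\delta$. Let $a=h_{q'}\restriction\delta$. By (P2) for $N_M$, $a\subseteq\delta\times\delta$, and $a\in M$ since it is finite. Let $b=h_{q'}\restriction[\delta,\omega_1)=\{(\zeta_i,\nu_i):1\le i\le n\}$; by (P1) we can list it so that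
$$\delta\le\zeta_1<\nu_1<\zeta_2<\nu_2<\cdots<\zeta_n<\nu_n .$$
Let $\mathcal N_0=\{N\in\mathcal N_{q'}:\delta_N<\delta\}$. By (P2) each $N\in\mathcal N_0$ is an element of $N_M$ and countable there (the other possibility, $N_M\in N$, would give $\delta<\delta_N$). By (M2), $\mathcal N_0\subseteq M$, so $\mathcal N_0\in M$. The only member of $\mathcal N_{q'}$ with $\delta_N=\delta$ is $N_M$.

For each $(N,S)\in\mathcal S_{q'}$ with $\delta_N<\delta$, (P3b) with $N'=N_M$ and (M3) give $z\in M$, $z:\omega_1\to\omega_1$, with $S\le z$ on $[\delta_N,\delta)$. Let $z^*\in M$ be the pointwise maximum of these finitely many functions (constantly $0$ if there are none). So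
$$S(\zeta)\le z^*(\zeta)\quad\text{for }(N,S)\in\mathcal S_{q'},\ \delta_N\le\zeta<\delta.\tag{6.1}$$
Each $(\alpha,\gamma)\in I_{q'}$ has $\gamma<\delta$ or $\alpha\ge\delta$, by (P5) for $N_M$. Choose $\rho<\delta$ with $a\subseteq\rho\times\rho$, with $\delta_N<\rho$ for all $N\in\mathcal N_0$, and with $\gamma<\rho$ for all $(\alpha,\gamma)\in I_{q'}$ with $\gamma<\delta$.

**Step 2: a set $\mathcal R\in M$ of conditions resembling $q'$.** The clauses are what the final amalgamation will need. Let $\mathcal R$ be the set of $r\in D$ such that

* (R1) $h_r\restriction\rho=a$ and $|h_r\setminus a|=n$;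
* (R2) $\{N\in\mathcal N_r:\delta_N<\rho\}=\mathcal N_0$;
* (R3) $h_r(\zeta)>z^*(\zeta)$ for $\zeta\in\operatorname{dom}h_r\setminus\rho$;
* (R4) if $N\in\mathcal N_r$ and $\delta_N\ge\rho$, there is $g\in N$, $g:\delta_N\to\delta_N$, with $z^*\restriction\delta_N\le g$.

All parameters are in $M$, so $\mathcal R\in M$. We check $q'\in\mathcal R$. (R1) and (R2) hold by the choice of $\rho$, since models of $q'$ not in $\mathcal N_0$ have $\delta_N\ge\delta$. For (R3), $\operatorname{dom}h_{q'}\setminus\rho=\operatorname{dom}b$, and by (P3a) for $(N_M,S^*)$, $h_{q'}(\zeta_i)>S^*(\zeta_i)\ge S_M(\zeta_i)\ge z^*(\zeta_i)$, the last since $z^*\in M$. For (R4), $\delta_N\ge\rho$ means $\delta_N\ge\delta$. If $N=N_M$, take $g=z^*\restriction\delta\in N_M$. If $\delta_N>\delta$, (P3b) for $(N_M,S^*)$ gives $g_2\in N$, $g_2:\delta_N\to\delta_N$, with $S^*\le g_2$ on $[\delta,\delta_N)$. Let $g=z^*\restriction\delta\cup g_2\restriction[\delta,\delta_N)$. It is in $N$ because $z^*\restriction\delta\in N_M\subseteq N$, it maps $\delta_N$ to $\delta_N$, and on $[\delta,\delta_N)$ we have $z^*\le S_M\le S^*\le g_2$.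

**Step 3: uncountable fibres.** This is where pushing values above $S_M$ pays off. For $r\in\mathcal R$ let $t_r=(\zeta^r_1,\nu^r_1,\dots,\zeta^r_n,\nu^r_n)\in\omega_1^{2n}$ be the increasing listing of the pairs in $h_r\setminus a$. Let $W_n=\{t_r:r\in\mathcal R\}$, and for $1\le i\le n$ let
$$W_{i-1}=\{u\in\omega_1^{2(i-1)}:\exists\zeta\ \{\nu:u^\frown(\zeta,\nu)\in W_i\}\text{ is uncountable}\}.$$
All $W_i$ are in $M$. We claim that $(\zeta_1,\nu_1,\dots,\zeta_i,\nu_i)\in W_i$ for all $i\le n$, by downward induction. For $i=n$ this is $q'\in\mathcal R$. Suppose it holds for some $i\ge1$ and let $u=(\zeta_1,\nu_1,\dots,\zeta_{i-1},\nu_{i-1})$. If $\{\nu:u^\frown(\zeta_i,\nu)\in W_i\}$ were countable, define $z\in M$ by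
$$z(\zeta)=\sup\bigl\{\nu:\exists u'\in\zeta^{2(i-1)}\ \bigl(\{\nu':u'^\frown(\zeta,\nu')\in W_i\}\text{ is countable and contains }\nu\bigr)\bigr\}.$$
For each $\zeta$ this is the supremum of a countable union of countable sets, so $z:\omega_1\to\omega_1$. All entries of $u$ are $<\zeta_i$, so $u$ is one of the $u'$ allowed at $\zeta_i$, and
$$\nu_i\le z(\zeta_i)\le S_M(\zeta_i)\le S^*(\zeta_i)<h_{q'}(\zeta_i)=\nu_i,$$
a contradiction. So the fibre at $\zeta_i$ is uncountable and $u\in W_{i-1}$. In particular $\emptyset\in W_0$.

**Step 4: choosing $r\in\mathcal R\cap M$ that keeps the promises of $q'$.** Let $B_1,\dots,B_m$ be the sets $F_\beta$ with $(\beta,N)\in\Gamma_{q'}$ and $\delta_N\ge\delta$. For $\zeta<\delta$ each $\Lambda_\zeta(B_j)$ is countable, being a subset of the corresponding $\delta_N$ by tameness. We build $u_i\in W_i\cap M$ with $u_0=\emptyset$, $u_i=u_{i-1}{}^\frown(\zeta_i',\nu_i')$ and $\nu'_i\notin\bigcup_j\Lambda_{\zeta'_i}(B_j)$.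

Given $u_{i-1}\in W_{i-1}\cap M$, elementarity gives $\zeta_i'\in M$, so $\zeta_i'<\delta$, for which $Y=\{\nu:u_{i-1}{}^\frown(\zeta_i',\nu)\in W_i\}\in M$ is uncountable. The set $L=\bigcup_jL_{\zeta_i'}(B_j)$ is closed, and $\{\nu:x_\nu\in L\}=\bigcup_j\Lambda_{\zeta'_i}(B_j)$ is countable. So there is $\nu\in Y$ with $x_\nu\notin L$, and since $L$ is closed there is a finite $s\subset x_\nu$ with $[s]\cap L=\emptyset$. The sets $B_j$ need not be in $M$, but $s$ is. By elementarity there is $\nu'_i\in Y\cap M$ with $s\subset x_{\nu_i'}$, and then $x_{\nu'_i}\notin L$. Put $u_i=u_{i-1}{}^\frown(\zeta'_i,\nu'_i)\in W_i\cap M$.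

Finally, $u_n\in W_n\cap M$, so there is $r\in\mathcal R\cap M$ with $t_r=u_n$. We have $r\in D\cap M$.

**Step 5: the componentwise union $s$ of $r$ and $q'$ is a condition.** Since $r\in M$ and its components are finite, $h_r\subseteq\delta\times\delta$, $\mathcal N_r,\mathcal S_r,\Gamma_r,I_r\subseteq M$, and $\delta_N<\delta$ for $N\in\mathcal N_r$. Also $a\subseteq h_r$, $h_s=h_r\cup b$, and by (R1) $\operatorname{dom}h_r\setminus\operatorname{dom}a=\{\zeta'_1,\dots,\zeta'_n\}\subseteq[\rho,\delta)$.

(P1) holds because $h_r\subseteq\delta\times\delta$ and all entries of $b$ are at least $\delta$.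

(P2) By (M2), members of $\mathcal N_r$ are elements of $N_M$ and countable in it. If $N\in\mathcal N_{q'}$ has $\delta_N>\delta$, then $N_M\subseteq N$, so they are also elements of $N$ and countable in it. Members of $\mathcal N_{q'}$ with $\delta_N<\delta$ are in $\mathcal N_0\subseteq\mathcal N_r$ by (R2). So any two members of $\mathcal N_s$ are related as required. Closure under $h_s$: if $\delta_N<\delta$, then $N\in\mathcal N_r$ and only $h_r$ matters below $\delta_N$. If $\delta_N\ge\delta$, values of $h_r$ are below $\delta\le\delta_N$, and for $b$ we use $q'\in P$.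

(P3) for $(N,S)\in\mathcal S_r$; here $S\in M$ and $\delta_N<\delta$. For (a), points of $\operatorname{dom}h_r$ are covered by $r\in P$, and for $\zeta\in\operatorname{dom}b$ we have $h_s(\zeta)>S^*(\zeta)\ge S_M(\zeta)\ge S(\zeta)$. For (b): if $N'\in\mathcal N_r$, use $r\in P$. If $N'=N_M$, take $g=S\restriction\delta$. If $N'\in\mathcal N_{q'}$ with $\delta_{N'}>\delta$, let $g_2\in N'$ be the function given by (P3b) for $(N_M,S^*)$ and take $g=S\restriction\delta\cup g_2\restriction[\delta,\delta_{N'})$; it is in $N'$ because $S\restriction\delta\in N_M\subseteq N'$, and $S\le S_M\le S^*\le g_2$ on $[\delta,\delta_{N'})$. Members of $\mathcal N_{q'}$ with smaller $\delta_{N'}$ are in $\mathcal N_r$.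

(P3) for $(N,S)\in\mathcal S_{q'}$. If $\delta_N\ge\delta$, nothing new is required: the new points of the domain and the new models lie below $\delta$. Let $\delta_N<\delta$. For (a), a new point is some $\zeta\in\operatorname{dom}h_r\setminus\operatorname{dom}a$ with $\zeta\ge\delta_N$. Since $\zeta\ge\rho$, (R3) and (6.1) give $h_r(\zeta)>z^*(\zeta)\ge S(\zeta)$. For (b), a new model is some $N'\in\mathcal N_r\setminus\mathcal N_{q'}$, and $\rho\le\delta_{N'}<\delta$ by (R2). By (R4) there is $g\in N'$ with $g\ge z^*\restriction\delta_{N'}$, and $z^*\ge S$ on $[\delta_N,\delta_{N'})$ by (6.1).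

(P4) holds, since it concerns each pair separately.

(P5) For $(\alpha,\gamma)\in I_r$: $\gamma<\delta$, and members of $\mathcal N_{q'}\setminus\mathcal N_r$ have $\delta_N\ge\delta$. For $(\alpha,\gamma)\in I_{q'}$: if $\alpha\ge\delta$, members of $\mathcal N_r$ have $\delta_N<\delta\le\alpha$. If $\gamma<\delta$, then $\gamma<\rho$, and members of $\mathcal N_r\setminus\mathcal N_0$ have $\delta_N\ge\rho$.

**Step 6: $s\le r$ and $s\le q'$.** It remains to check (5.1). For $(\beta,N)\in\Gamma_r$ we have $\delta_N<\delta$, while the elements of $\operatorname{dom}h_s\setminus\operatorname{dom}h_r=\operatorname{dom}b$ are $\ge\delta$. So $s\le r$. Now let $(\beta,N)\in\Gamma_{q'}$ and $\zeta\in\operatorname{dom}h_s\setminus\operatorname{dom}h_{q'}=\operatorname{dom}h_r\setminus\operatorname{dom}a$ with $\zeta<\delta_N$. Since $\zeta\ge\rho$, we have $\delta_N>\rho$, so $N\notin\mathcal N_0$ and $\delta_N\ge\delta$. So $F_\beta$ is one of the $B_j$, and $h_r(\zeta)\notin\Lambda_\zeta(F_\beta)$ by Step 4. So $s\le q'$. $\square$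

**Lemma 6.2.** If $M$ is as in Lemma 6.1 and $p\in P\cap M$, then
$$p^M=(h_p,\ \mathcal N_p\cup\{N_M\},\ \mathcal S_p\cup\{(N_M,S_M)\},\ \Gamma_p,\ I_p)$$
is a condition below $p$. Hence $P$ is proper.

*Proof.* The components of $p$ are finite, so they are subsets of $M$. (P1) and (P4) are inherited. (P2): $\mathcal N_p\subseteq M\cap H_{\omega_1}$, so by (M2) its members belong to $N_M$ and are countable there; and $h_p\subseteq\delta\times\delta$. (P3): for $(N,S)\in\mathcal S_p$ and $N'=N_M$, the function $g=S\restriction\delta\in N_M$ is as needed in (b). For $(N_M,S_M)$, (a) is vacuous since $\operatorname{dom}h_p\subseteq\delta$, and (b) is vacuous since no model has larger $\delta_{N'}$. (P5): $\gamma<\delta$ for all $(\alpha,\gamma)\in I_p$. Clause (5.1) is vacuous because $h$ did not change. So $p^M\le p$ is a condition, and Lemma 6.1 with $S^*=S_M$ says that it is $(M,P)$-generic. $\square$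

## 7. A filter on $P(w)$ gives a spoiler: proof of Theorem A

**Lemma 7.1.** The following subsets of $P$ are dense:

* $D^1_{C,\xi}=\{p:\exists\zeta\in\operatorname{dom}h_p\setminus\xi\ \ h_p(\zeta)\in\Lambda_\zeta(C)\}$, for infinite $C\in\mathfrak X$ and $\xi<\omega_1$;
* $D^2_\alpha=\{p:\exists N\in\mathcal N_p\ \delta_N=\alpha,\text{ or }\exists(\alpha',\gamma)\in I_p\ \alpha'<\alpha\le\gamma\}$, for $1\le\alpha<\omega_1$;
* $D^3_\alpha=\{p:\exists N\in\mathcal N_p\ \delta_N>\alpha\}$, for $\alpha<\omega_1$;
* $D^4_{\beta,\alpha}$, for $1\le\alpha<\omega_1$ and $F_\beta$ infinite and $\alpha$-tame: the set of $p$ such that $\alpha'<\alpha\le\gamma$ for some $(\alpha',\gamma)\in I_p$, or $(\beta,N)\in\Gamma_p$ for some $N\in\mathcal N_p$ with $\delta_N=\alpha$.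

*Proof.* Let $p\in P$.

$D^1$: by (F3) pick $\zeta\ge\xi$ with $L_\zeta(C)=2^\omega$, above all $\delta_N$ with $N\in\mathcal N_p$ and above all elements of $\operatorname{dom}h_p\cup\operatorname{ran}h_p$. Pick $\nu>\zeta$ with $\nu>S(\zeta)$ for all $(N,S)\in\mathcal S_p$. Add $(\zeta,\nu)$ to $h_p$. (P1) and (P3a) hold by choice, (P2) because $\zeta$ is above all $\delta_N$, and (5.1) because it concerns only points below some $\delta_N$. Finally $\nu\in\Lambda_\zeta(C)=\omega_1$.

$D^2$: if no $N\in\mathcal N_p$ has $\delta_N=\alpha$, add $(\alpha',\alpha)$ to $I_p$ with $\alpha'=\max(\{0\}\cup\{\delta_N:N\in\mathcal N_p,\ \delta_N<\alpha\})$. Then $\alpha'<\alpha$ and no $\delta_N$ is in $(\alpha',\alpha]$.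

$D^3$: apply Lemma 6.2 to some $M$ with $p,\alpha\in M$; then $\delta_{N_M}=M\cap\omega_1>\alpha$.

$D^4$: first extend into $D^2_\alpha$. If the extension has an interval in $I$ with $\alpha'<\alpha\le\gamma$, we are done. Otherwise some $\delta_N=\alpha$, and we add $(\beta,N)$ to $\Gamma$. This is allowed by (P4), and (5.1) is vacuous. $\square$

**Lemma 7.2.** If a filter $G\subseteq P$ meets all the sets in Lemma 7.1, then $h=\bigcup_{p\in G}h_p$ and $E=\{\delta_N:N\in\mathcal N_p,\ p\in G\}$ form a spoiler for $w$.

*Proof.* As $G$ is a filter, $h$ is a function. The set $E$ consists of limit ordinals and is unbounded by $D^3$. We first note: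
$$\text{if }p\in G\text{ and }(\alpha',\gamma)\in I_p,\text{ then }E\cap(\alpha',\gamma]=\emptyset.\tag{7.1}$$
Otherwise $\delta_N\in(\alpha',\gamma]$ for some $N\in\mathcal N_{p'}$, $p'\in G$, and a common extension of $p$ and $p'$ violates (P5).

*$E$ is closed.* Let $\alpha<\omega_1$ be a limit point of $E$ with $\alpha\notin E$. By $D^2_\alpha$ some $p\in G$ has $(\alpha',\gamma)\in I_p$ with $\alpha'<\alpha\le\gamma$. But $E$ has a point in $(\alpha',\alpha)$, contradicting (7.1).

*(S1)* is what the sets $D^1_{C,\xi}$ say.

*(S2)* Let $\delta\in E$, let $B=F_\beta$ be $\delta$-tame, and let $p\in G\cap D^4_{\beta,\delta}$. The first alternative contradicts (7.1), since $\delta\in E$. So $(\beta,N)\in\Gamma_p$ with $\delta_N=\delta$. If $\zeta\in(\operatorname{dom}h\cap\delta)\setminus\operatorname{dom}h_p$, take $p''\in G$ below $p$ with $\zeta\in\operatorname{dom}h_{p''}$. By (5.1) for $p''\le p$, $h(\zeta)\notin\Lambda_\zeta(B)$. So the set in (S2) is contained in the finite set $\operatorname{dom}h_p$. $\square$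

*Proof of Theorem A.* Assume PFA and let $\mathfrak X$ be arithmetically closed with $|\mathfrak X|=\omega_1$. Fix $w$. The poset $P(w)$ is proper by Lemma 6.2, and Lemma 7.1 lists $\omega_1$ dense sets. PFA gives a filter meeting them, so by Lemma 7.2 there is a spoiler, and by Lemma 3.4 $\mathfrak X$ is not proper. So proper families of size $\le\omega_1$ are countable. By Lemma 1.4 every piecewise proper family has size $\le\omega_1$. $\blacksquare$

## 8. Isomorphic models and the $\omega_2$-chain condition

For Theorem B we start from GCH and iterate the posets $P(w)$ in $\omega_2$ steps with countable support, taking care of every $w$. To catch all $w$ along the way, and to preserve $\omega_2$, we need the $\omega_2$-chain condition. The size of $P(w)$ does not give it: $P(w)$ contains functions $S:\omega_1\to\omega_1$, and the available bound is $|P(w)|\le2^{\omega_1}$, which is $\omega_2$ under GCH. Instead we amalgamate conditions that lie in isomorphic models.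

**Definition 8.1.** A poset $P$ *has $(*)$ with parameter $a$* if for all sufficiently large regular $\theta$ the following holds. Whenever $M_0,M_1\prec H_\theta$ are countable, $a,P\in M_0\cap M_1$, and $\pi:(M_0,\in)\to(M_1,\in)$ is an isomorphism with $\pi(a)=a$ and $\pi(P)=P$, then for every $p\in P\cap M_0$ there is $q\le p,\pi(p)$ which is $(M_0,P)$-generic and $(M_1,P)$-generic and satisfies $q\Vdash\pi[\dot G\cap M_0]=\dot G\cap M_1$.

With $M_0=M_1$ and $\pi=\mathrm{id}$ we see that a poset with $(*)$ is proper. For $M_0,M_1,\pi$ as in the definition: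

* (I1) $M_0\cap\omega_1=M_1\cap\omega_1=:\delta$, since both are ordinals and $\pi$ is an isomorphism.
* (I2) The transitive collapses coincide, and $\pi_{M_1}\circ\pi=\pi_{M_0}$.
* (I3) $\pi$ is the identity on $M_0\cap H_{\omega_1}=M_1\cap H_{\omega_1}$. If $x\in M_0\cap H_{\omega_1}$, then $\pi(x)\in H_{\omega_1}$ by elementarity, and $\pi(x)=\pi_{M_1}(\pi(x))=\pi_{M_0}(x)=x$ by (M2). Symmetrically for $\pi^{-1}$.
* (I4) If $S\in M_0$ and $S:\omega_1\to\omega_1$, then $\pi(S)\restriction\delta=S\restriction\delta$, since $\pi(S)(\zeta)=\pi(S(\zeta))=S(\zeta)$ for $\zeta<\delta$.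

**Example.** $\mathrm{Add}(\omega,1)$ has $(*)$ with any parameter. It is a countable subset of $H_{\omega_1}$, so it is contained in both models and $\pi$ is the identity on it. Take $q=p$: every condition is generic, and the transfer clause is trivial.

**Lemma 8.2.** $P(w)$ has $(*)$ with parameter $w$.

*Proof.* Let $M_0,M_1,\pi,p$ be given, $P=P(w)$. By (I2), $N_{M_0}=N_{M_1}=:N$. Let $S^*=\max(S_{M_0},S_{M_1})$ pointwise. For $r\in P\cap M_0$, (I3) gives $\pi(r)=(h_r,\mathcal N_r,\pi[\mathcal S_r],\Gamma_r,I_r)$ with $\pi(N',S)=(N',\pi(S))$: only the functions $S$ can move. Let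
$$q=(h_p,\ \mathcal N_p\cup\{N\},\ \mathcal S_p\cup\pi[\mathcal S_p]\cup\{(N,S^*)\},\ \Gamma_p,\ I_p).$$

**Step 1: $q$ is a condition below $p$ and $\pi(p)$, generic for both models.** (P1), (P2), (P4), (P5) are verified as in Lemma 6.2. For (P3): pairs in $\mathcal S_p$ and in $\pi[\mathcal S_p]$ satisfy (a), and (b) with respect to $\mathcal N_p$, because $p,\pi(p)\in P$. With respect to the new model $N$, (b) holds with $g=S\restriction\delta=\pi(S)\restriction\delta\in N$, by (I4). For $(N,S^*)$ both clauses are vacuous. Since $h_q=h_p$, (5.1) is vacuous, so $q\le p,\pi(p)$. As $S^*\ge S_{M_0},S_{M_1}$, Lemma 6.1 gives genericity for $M_0$ and for $M_1$.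

**Step 2: $q\Vdash(r\in\dot G\to\pi(r)\in\dot G)$ for $r\in P\cap M_0$.** If a condition below $q$ forces $r\in\dot G$, it has an extension $q'\le q,r$. It suffices to find, for such $q'$, a condition $q''\le q',\pi(r)$. Let $q''=(h_{q'},\mathcal N_{q'},\mathcal S_{q'}\cup\pi[\mathcal S_r],\Gamma_{q'},I_{q'})$. To see that it is a condition, let $(N',S)\in\mathcal S_r$, so $\delta_{N'}<\delta$ and $(N',S)\in\mathcal S_{q'}$; we check (P3) for $(N',\pi(S))$.

(a) Let $\zeta\in\operatorname{dom}h_{q'}\setminus\delta_{N'}$. If $\zeta<\delta$, then $h_{q'}(\zeta)>S(\zeta)=\pi(S)(\zeta)$. If $\zeta\ge\delta$, then $h_{q'}(\zeta)>S^*(\zeta)\ge S_{M_1}(\zeta)\ge\pi(S)(\zeta)$, by (P3a) for $(N,S^*)\in\mathcal S_{q'}$.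

(b) Let $N''\in\mathcal N_{q'}$ with $\delta_{N''}>\delta_{N'}$. If $\delta_{N''}\le\delta$, the function $g\in N''$ that works for $S$ works for $\pi(S)$. If $\delta_{N''}>\delta$, glue $\pi(S)\restriction\delta=S\restriction\delta\in N\subseteq N''$ with the restriction to $[\delta,\delta_{N''})$ of the function in $N''$ that dominates $S^*$ there; it dominates $\pi(S)\le S_{M_1}\le S^*$.

So $q''$ is a condition and $q''\le q'$. It extends $\pi(r)$ componentwise, and (5.1) for $q''\le\pi(r)$ is the same statement as for $q'\le r$, because $h$ and $\Gamma$ agree.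

**Step 3: the converse.** The condition $q$ is symmetric in $M_0$ and $M_1$: its $\mathcal S$-component is $\mathcal S_p\cup\mathcal S_{\pi(p)}\cup\{(N,S^*)\}$. So Step 2 applied to $\pi^{-1}$ gives $q\Vdash(\pi(r)\in\dot G\to r\in\dot G)$. Together, $q\Vdash\pi[\dot G\cap M_0]=\dot G\cap M_1$. $\square$

**Lemma 8.3.** (CH) A poset $P$ with $(*)$ is $\omega_2$-c.c.

*Proof.* Let $p_i\in P$ for $i<\omega_2$, let $a$ be the parameter and $M_i\prec H_\theta$ countable with $a,P,p_i\in M_i$. The transitive collapse of the structure $(M_i,\in,p_i,a,P)$ is in $H_{\omega_1}$, which has size $\omega_1$ by CH. So for some $i\ne j$ the collapses coincide, and composing one collapse with the inverse of the other gives an isomorphism $\pi:M_i\to M_j$ with $\pi(p_i)=p_j$, $\pi(a)=a$, $\pi(P)=P$. By $(*)$ there is $q\le p_i,p_j$. $\square$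

## 9. Countable support iterations of posets with $(*)$

Conventions. In an iteration $\langle P_i,\dot Q_i:i<\alpha\rangle$ the conditions $p\in P_i$ are functions on $i$, each $p(k)$ is taken from a fixed set of $P_k$-names for elements of $\dot Q_k$ such that every $P_k$-name for an element of $\dot Q_k$ is forced equal to one in the set, and $\operatorname{supp}p$, the set of $k$ where $p(k)$ is not the name of the largest element, is countable. We write $\dot G_i$ for the generic filter of $P_i$, and $r\le p$ iff $r\restriction k\Vdash r(k)\le p(k)$ for all $k$.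

**Lemma 9.1.** Let $j$ be a limit ordinal, $j_0<j_1<\cdots<j$ and $j'=\sup_nj_n$. If $p\in P_j$, $\operatorname{supp}p\subseteq j'$, and $r\in P_j$ forces $p\restriction j_n\in\dot G_{j_n}$ for all $n$, then $r\Vdash p\in\dot G_j$.

*Proof.* It suffices to find, for each $r_1\le r$, a condition $r'\le r_1,p$. Let $k\in\operatorname{supp}p$. Then $k<j_n$ for some $n$, so $r_1\restriction(k+1)\Vdash p\restriction(k+1)\in\dot G_{k+1}$; otherwise some $t\le r_1\restriction(k+1)$ forces the opposite, and $t^\frown r_1\restriction[k+1,j)\le r_1$ gives a contradiction. So if $G_k\ni r_1\restriction k$ is generic and $H\ni r_1(k)[G_k]$ is generic over $V[G_k]$, then $p(k)[G_k]\in H$. In particular, $r_1\restriction k$ forces $r_1(k)$ and $p(k)$ to be compatible. Define $r'$ recursively: for $k\in\operatorname{supp}p$ let $r'(k)$ be a name for a common extension of $r_1(k)$ and $p(k)$ if there is one, and for $r_1(k)$ otherwise; for $k\notin\operatorname{supp}p$ let $r'(k)=r_1(k)$. By induction on $k$, $r'\restriction k\le r_1\restriction k,\,p\restriction k$. The support of $r'$ is contained in $\operatorname{supp}r_1\cup\operatorname{supp}p$,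 so it is countable, and $r'\le r_1,p$. $\square$

**Lemma 9.2.** Let $\langle P_i,\dot Q_i:i<\alpha\rangle$, $1\le\alpha<\omega_2$, be a countable support iteration with $\Vdash_i$ "$\dot Q_i$ has $(*)$ with parameter $\dot a_i$" for all $i<\alpha$. Then the limit $P_\alpha$ has $(*)$.

*Proof.* Let $e:\omega_1\to\alpha$ be onto and let the parameter be $a=(\langle P_i,\dot Q_i,\dot a_i:i<\alpha\rangle,P_\alpha,e)$. Let $\theta$ be a regular cardinal so large that $H_\theta$ contains $a$ and the power set of $P_\alpha$, and that every $P_i$, $i<\alpha$, forces $\theta$ to be large enough for $(*)$ of $\dot Q_i$. Since the $P_i$ are sets, all sufficiently large regular $\theta$ qualify. Let $M_0,M_1,\pi$ be as in $(*)$ for $P_\alpha$ and $a$.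

**Step 1: $\pi$ fixes everything about the iteration that the models see.** Since $\pi(e)=e$ and $\pi\restriction\delta=\mathrm{id}$, we have $M_0\cap\alpha=e[\delta]=M_1\cap\alpha$, and $\pi(e(\xi))=e(\xi)$ for $\xi<\delta$. So $\pi$ is the identity on $M_0\cap(\alpha+1)=M_1\cap(\alpha+1)$, and it fixes $P_i,\dot Q_i,\dot a_i$ for $i\in M_0\cap\alpha$, and $P_\alpha$. This is where $\alpha<\omega_2$ is used.

For $i\in M_0\cap(\alpha+1)$ call $q\in P_i$ *$i$-good* if it is $(M_0,P_i)$- and $(M_1,P_i)$-generic and $q\Vdash\pi[\dot G_i\cap M_0]=\dot G_i\cap M_1$.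

**Claim.** Let $i<j$ be in $M_0\cap(\alpha+1)$, let $q$ be $i$-good, and let $\dot p$ be a $P_i$-name with $q\Vdash_i\dot p\in P_j\cap M_0$ and $q\Vdash_i\dot p\restriction i\in\dot G_i$. Then there is a $j$-good $q^+$ with $q^+\restriction i=q$ and $q^+\Vdash_j\dot p\in\dot G_j$.

The Claim suffices. Given $p\in P_\alpha\cap M_0$, apply it with $i=0$, $j=\alpha$ and $q$ the trivial condition of $P_0$. The resulting $\alpha$-good condition forces $p\in\dot G$, hence $\pi(p)\in\dot G$, so it has a common extension with $p$ and $\pi(p)$; that extension is as required in $(*)$. We prove the Claim by induction on $j$.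

**Step 2: $j=k+1$, construction.** Here $k\in M_0$. By the induction hypothesis for $\dot p\restriction k$ (trivially, with $q_k=q$, if $k=i$) there is a $k$-good $q_k$ with $q_k\restriction i=q$ and $q_k\Vdash\dot p\restriction k\in\dot G_k$. Let $G_k\ni q_k$ be generic. By the standard fact on generic extensions of elementary submodels, $M_l[G_k]\prec H_\theta[G_k]=H_\theta^{V[G_k]}$ for $l<2$. Define
$$\hat\pi:M_0[G_k]\to M_1[G_k],\qquad\hat\pi(\tau[G_k])=\pi(\tau)[G_k]\quad\text{for }P_k\text{-names }\tau\in M_0 .$$
This is a well-defined isomorphism. For names $\tau,\sigma\in M_0$: $\tau[G_k]=\sigma[G_k]$ iff some $r\in G_k\cap M_0$ forces $\tau=\sigma$ (by genericity for $M_0$, since the set of conditions deciding $\tau=\sigma$ is dense and in $M_0$), iff some $\pi(r)\in G_k\cap M_1$ forces $\pi(\tau)=\pi(\sigma)$ (since $\pi[G_k\cap M_0]=G_k\cap M_1$ and $\pi(P_k)=P_k$), iff $\pi(\tau)[G_k]=\pi(\sigma)[G_k]$ (by genericity for $M_1$). The same argument works for $\in$. Also $\hat\pi$ fixes $\dot Q_k[G_k]$ and $\dot a_k[G_k]$.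

Let $p=\dot p[G_k]\in M_0$, so $p(k)[G_k]\in M_0[G_k]$. Apply $(*)$ for $\dot Q_k[G_k]$ in $V[G_k]$ to $M_0[G_k],M_1[G_k],\hat\pi$ and $p(k)[G_k]$. We get a condition below $p(k)[G_k]$ which is generic for $M_0[G_k]$ and $M_1[G_k]$ and forces $\hat\pi[H\cap M_0[G_k]]=H\cap M_1[G_k]$, where $H$ is the generic filter of $\dot Q_k[G_k]$. Let $\dot q(k)$ be a $P_k$-name for an element of $\dot Q_k$ which $q_k$ forces to be such a condition, and $q^+=q_k{}^\frown\dot q(k)$. Then $q^+\restriction i=q$, and $q^+\Vdash\dot p\in\dot G_{k+1}$ because $\dot p\restriction k\in\dot G_k$ and $\dot q(k)\le\dot p(k)$.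

**Step 3: $j=k+1$, genericity of $q^+$ for $M_l$.** Let $D\in M_l$ be dense in $P_{k+1}$ and $G_{k+1}=G_k*H\ni q^+$ generic. The set $D'=\{r(k)[G_k]:r\in D,\ r\restriction k\in G_k\}$ is dense in $\dot Q_k[G_k]$: given a name $\dot s$ for a condition, the set of $t\in P_k$ for which there is $r\in D$ with $t\le r\restriction k$ and $t\Vdash r(k)\le\dot s$ is dense, since any $t_0{}^\frown\dot s$ has an extension $r\in D$ and $t=r\restriction k$ works. As $D'\in M_l[G_k]$, there is an element of $D'\cap M_l[G_k]\cap H$. By elementarity it is $r(k)[G_k]$ for some $r\in D\cap M_l[G_k]$ with $r\restriction k\in G_k$. We still need $r\in M_l$. Write $r=\tau[G_k]$ with $\tau\in M_l$. The dense set of conditions which either force $\tau\notin\check D$ or decide $\tau$ to be a particular element of $D$ is in $M_l$, so $G_k\cap M_l$ meets it, and the element of $D$ so decided is $r$ and is definable in $M_l$. Thus $r\in D\cap M_l\cap G_{k+1}$.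

**Step 4: $j=k+1$, transfer.** For $r\in M_0\cap P_{k+1}$: $r\in G_{k+1}$ iff $r\restriction k\in G_k$ and $r(k)[G_k]\in H$; iff $\pi(r)\restriction k=\pi(r\restriction k)\in G_k$ and $\hat\pi(r(k)[G_k])=\pi(r)(k)[G_k]\in H$; iff $\pi(r)\in G_{k+1}$. So $q^+$ is $(k+1)$-good.

**Step 5: $j$ limit, construction.** Let $i=j_0<j_1<\cdots$ be in $M_0\cap j$, cofinal in $j'=\sup(M_0\cap j)$, and let $\langle D_n\rangle$ enumerate the dense subsets of $P_j$ in $M_0$. We build $j_n$-good $q_n$ and $P_{j_n}$-names $\dot p_n$ with $q_0=q$, $\dot p_0=\dot p$, $q_{n+1}\restriction j_n=q_n$,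
$$q_n\Vdash\dot p_n\in P_j\cap M_0\ \wedge\ \dot p_n\restriction j_n\in\dot G_{j_n},\qquad q_{n+1}\Vdash\dot p_{n+1}\in D_n\ \wedge\ \dot p_{n+1}\le\dot p_n.$$
Given $q_n,\dot p_n$ and a generic $G_{j_n}\ni q_n$, let $p=\dot p_n[G_{j_n}]\in M_0$. The set
$$\{t\in P_{j_n}:\exists r\in D_n\,(r\le p\text{ and }t\le r\restriction j_n),\text{ or }t\perp p\restriction j_n\}\in M_0$$
is dense: if $t_0$ is compatible with $p\restriction j_n$, take $t_1\le t_0,p\restriction j_n$, extend $t_1{}^\frown p\restriction[j_n,j)$ to $r\in D_n$, and let $t=r\restriction j_n$. So it has an element $t\in G_{j_n}\cap M_0$. As $p\restriction j_n\in G_{j_n}$, the first alternative holds, by elementarity with some $r\in M_0$, and then $r\restriction j_n\in G_{j_n}$. Let $\dot p_{n+1}$ be a $P_{j_n}$-name for such an $r$. The induction hypothesis for $j_n<j_{n+1}$, $q_n$ and $\dot p_{n+1}\restriction j_{n+1}$ gives $q_{n+1}$.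

Let $q^+=\bigcup_nq_n$, extended trivially on $[j',j)$. Its support is a countable union of countable sets, so $q^+\in P_j$, and $q^+\restriction i=q$.

**Step 6: $j$ limit, verification.** For $m\ge n$, $q^+$ forces $\dot p_m\restriction j_m\in\dot G_{j_m}$ and $\dot p_m\le\dot p_n$, hence $\dot p_n\restriction j_m\in\dot G_{j_m}$; for $m<n$ this follows from $\dot p_n\restriction j_n\in\dot G_{j_n}$. Supports of elements of $P_j\cap M_0$ are countable elements of $M_0$, hence subsets of $M_0\cap j\subseteq j'$. The same holds for $M_1$, as $M_1\cap j=M_0\cap j$.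

Let $G_j\ni q^+$ be generic and $p=\dot p_n[G_j]$. Some $r\in G_j$ below $q^+$ forces $\dot p_n=\check p$, hence $p\restriction j_m\in\dot G_{j_m}$ for all $m$, so $p\in G_j$ by Lemma 9.1. Thus $q^+\Vdash\dot p_n\in\dot G_j$ for all $n$. For $n=0$ this is $q^+\Vdash\dot p\in\dot G_j$. Since $\dot p_{n+1}$ is forced into $D_n\cap M_0$, $q^+$ is $(M_0,P_j)$-generic.

Transfer: for $r\in M_0\cap P_j$, in $V[G_j]$, $r\in G_j$ iff $r\restriction j_n\in G_{j_n}$ for all $n$, iff $\pi(r)\restriction j_n=\pi(r\restriction j_n)\in G_{j_n}$ for all $n$, iff $\pi(r)\in G_j$. The outer equivalences are Lemma 9.1 applied to conditions in $G_j$ that force the middle statement; the middle one is $j_n$-goodness of $q_n$. Finally, every dense $D'\in M_1$ of $P_j$ is $\pi(D)$ for a dense $D\in M_0$. Take $r\in D\cap M_0\cap G_j$; then $\pi(r)\in D'\cap M_1\cap G_j$. So $q^+$ is $(M_1,P_j)$-generic and hence $j$-good. $\square$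

## 10. A model of $2^\omega=\omega_2$ without uncountable proper families of size $\omega_1$

*Proof of Theorem B.* Assume ZFC is consistent and let $V\models$ GCH. Fix in $V$ a surjection $\varphi$ from the odd ordinals below $\omega_2$ onto $\omega_2\times\omega_2$ such that $\varphi(\beta)=(\alpha,\eta)$ implies $\alpha\le\beta$. (Take a surjection that attains every value $\omega_2$ times, and change it to $(0,0)$ where the requirement fails.)

We define a countable support iteration $\langle P_\alpha,\dot Q_\alpha:\alpha<\omega_2\rangle$ with limit $P_{\omega_2}=\bigcup_{\alpha<\omega_2}P_\alpha$; countable supports are bounded in $\omega_2$. For even $\alpha$, $\dot Q_\alpha$ is $\mathrm{Add}(\omega,1)$. For odd $\alpha$, $\dot Q_\alpha$ is $P(\dot w_\alpha)$, where $\dot w_\alpha$ names an injective enumeration in type $\omega_1$ of an arithmetically closed family, chosen in Step 3. Along the recursion we verify for each $\alpha<\omega_2$ the statements of Steps 1 and 2.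

**Step 1: each $P_\alpha$, $\alpha<\omega_2$, is proper and $\omega_2$-c.c.** This preserves $\omega_1$ and $\omega_2$. For $\alpha\ge1$, $P_\alpha$ has $(*)$, by Lemma 8.2 and the Example before it (applied in $V^{P_i}$) and Lemma 9.2. So it is proper, and by Lemma 8.3 and CH in $V$ it is $\omega_2$-c.c.

**Step 2: each $P_\alpha$, $\alpha<\omega_2$, has a dense subset $\mathcal D_\alpha$ of size $\le\omega_2$, and $V^{P_\alpha}\models2^{\omega_1}=\omega_2$.** This makes the bookkeeping possible. Assume it for all $k<\alpha$. Since $|P(w)|\le2^{\omega_1}=\omega_2$ holds in $V^{P_k}$, fix a $P_k$-name $\dot e_k$ for a surjection from $\omega_2$ onto $\dot Q_k$ with $\dot e_k(0)$ the largest element. Let $\mathcal D_\alpha$ be the set of $p\in P_\alpha$ such that for each $k\in\operatorname{supp}p$, $p(k)$ is the canonical name for $\dot e_k(\dot\eta)$, where $\dot\eta$ is given by a maximal antichain $A\subseteq\mathcal D_k$ of $P_k$ and a function $A\to\omega_2$. For any $p\in P_\alpha$ and $k\in\operatorname{supp}p$, the least $\eta$ with $\dot e_k(\eta)=p(k)$ has a name $\dot\eta$ of this form.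 So every $p$ is equivalent to a member of $\mathcal D_\alpha$, which is therefore dense. By the $\omega_2$-c.c. of $P_k$ and $\omega_2^{\omega_1}=\omega_2$, there are at most $\omega_2$ such $\dot\eta$ for each $k$. By CH there are at most $\omega_1$ countable subsets of $\alpha$. So $|\mathcal D_\alpha|\le\omega_1\cdot\omega_2^\omega=\omega_2$. Counting nice names for subsets of $\omega_1$ built from antichains in $\mathcal D_\alpha$ gives $2^{\omega_1}\le(\omega_2^{\omega_1})^{\omega_1}=\omega_2$ in $V^{P_\alpha}$, and equality holds since $\omega_2$ is preserved.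

**Step 3: bookkeeping.** This ensures that every enumeration is treated. In $V^{P_\alpha}$ the set of injective enumerations in type $\omega_1$ of arithmetically closed families is nonempty (close $\omega_1$ reals under joins and arithmetic definability), and its size is at most $(2^\omega)^{\omega_1}=2^{\omega_1}=\omega_2$. Let $\dot u^\alpha$ name a surjection from $\omega_2$ onto it. At an odd stage $\beta$ with $\varphi(\beta)=(\alpha,\eta)$, let $\dot w_\beta$ be the $P_\beta$-name for $\dot u^\alpha(\eta)$; this makes sense as $\alpha\le\beta$. It still enumerates an arithmetically closed family injectively in type $\omega_1$, since arithmetical closure is absolute and $\omega_1$ is preserved.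

**Step 4: $P_{\omega_2}$ is $\omega_2$-c.c.** Let conditions $p_\xi$ be given for $\xi<\omega_2$ with $\operatorname{cf}\xi=\omega_1$. The countable set $\operatorname{supp}(p_\xi)\cap\xi$ is bounded in $\xi$. By Fodor's lemma it is bounded by one fixed $\gamma$ for stationarily many $\xi$. Thin out to $\omega_2$ many $\xi>\gamma$ such that also $\operatorname{supp}(p_\xi)\subseteq\xi'$ for $\xi<\xi'$. Then beyond $\gamma$ the supports are pairwise disjoint. By the $\omega_2$-c.c. of $P_\gamma$, two of the $p_\xi\restriction\gamma$ are compatible in $P_\gamma$. A common extension there, followed by both remainders, is a common extension of the two conditions.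

**Step 5: capturing.** This reduces statements about $V[G]$ to initial stages. By the $\omega_2$-c.c., a nice $P_{\omega_2}$-name for a subset of $\omega_1^V$, or for a function from $\omega$ to $\omega_1^V$, involves at most $\omega_1$ conditions, hence is a $P_\alpha$-name for some $\alpha<\omega_2$. Since each $P_\alpha$ preserves $\omega_1$, so does $P_{\omega_2}$. The $\omega_2$-c.c. preserves $\omega_2$.

**Step 6: the final model.** Let $G\subseteq P_{\omega_2}$ be generic and $G_\alpha=G\cap P_\alpha$. Every subset of $\omega_1$ in $V[G]$ lies in some $V[G_\alpha]$ with $\alpha<\omega_2$. Each $V[G_\alpha]$ has at most $\omega_2$ reals, so $2^\omega\le\omega_2$ in $V[G]$. At each of the $\omega_2$ even stages a real not in the previous model is added, so $2^\omega=\omega_2$.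

Let $\mathfrak X\in V[G]$ be arithmetically closed of size $\omega_1$. An injective enumeration $w$ of $\mathfrak X$ in type $\omega_1$ is coded by a subset of $\omega_1$, so it lies in some $V[G_\alpha]$, and $w=\dot w_\beta[G_\beta]$ for some odd $\beta\ge\alpha$. By Lemmas 7.1 and 7.2 applied in $V[G_\beta]$, the model $V[G_{\beta+1}]$ contains a spoiler for $w$. It remains a spoiler in $V[G]$, because $\omega_1$ is preserved. By Lemma 3.4 in $V[G]$, $\mathfrak X$ is not proper. So in $V[G]$ every proper family of size $\le\omega_1$ is countable, and by Lemma 1.4 there is no piecewise proper family of size $\omega_2$, while $2^\omega=\omega_2$. $\blacksquare$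

## 11. Ground-model reals in c.c.c. extensions: proof of Theorem C

*Proof of Theorem C(1).* Let $w$ enumerate $\mathfrak X$ injectively. $P(w)$ is proper by Lemma 6.2, so it preserves $\omega_1$, and by Lemmas 7.1 and 7.2 it adds a spoiler. The spoiler remains one in every further outer model of ZFC with the same $\omega_1$, and Lemma 3.4 applies there. Under CH, $P(w)$ is $\omega_2$-c.c. by Lemmas 8.2 and 8.3. $\blacksquare$

*Proof of Theorem C(2).* Assume PFA. The union of a nonempty chain of arithmetically closed families is arithmetically closed, since finitely many members of the union lie in one family of the chain. So by Theorem A piecewise proper families are arithmetically closed of size $\le\omega_1$. Conversely (in ZFC), let $\mathfrak X=\{F_\xi:\xi<\omega_1\}$, repetitions allowed, be arithmetically closed. It is the union of the chain of the countable arithmetically closed families generated by $\{F_\xi:\xi<\alpha\}$, $\alpha<\omega_1$, and these are proper because countable posets are proper. The statement on proper families of size $\le\omega_1$ is Theorem A together with properness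 of countable posets. Finally, $\mathcal P(\mathbb N)$ is proper, as shown in Section 1, and $2^\omega=\omega_2$ under PFA (Todorčević, Veličković). $\blacksquare$

For Theorem C(3) we need uncountable proper families of size $\omega_1$ in a model with large continuum.

**Lemma 11.1.** If $V\models$ CH, $R$ is c.c.c. and $G\subseteq R$ is generic, then $\mathcal P(\mathbb N)^V$ is a proper family in $V[G]$.

If $V[G]$ contains a new real $c\in2^\omega\setminus V$, this poset is not $\sigma$-closed in $V[G]$. Let $A_n=\{s\in2^{<\omega}:c\restriction n\subseteq s\}$, with strings coded by numbers. Each $A_n$ is in $V$, and the sequence is decreasing. If an infinite $B\in V$ satisfied $B\subseteq_{\mathrm{Fin}}A_n$ for all $n$, then $c\restriction n$ would be the only string of length $n$ that is contained in almost all $s\in B$, so $c\in V$. So the argument given for $\mathcal P(\mathbb N)$ in Section 1 cannot simply be repeated in $V[G]$. The lower bounds have to be taken in $V$.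

*Proof.* Arithmetical closure is clear. Let $Q=(\mathcal P(\mathbb N)/\mathrm{Fin})^V=\{q_\xi:\xi<\omega_1\}$, enumerated in $V$ by CH, and let $\mathcal D$ be the set of dense subsets of $Q$ that are in $V$.

**Step 1: every open dense $D\subseteq Q$ in $V[G]$ contains a member of $\mathcal D$.** Say $p_0\in G$ forces that $\dot D$ is open dense, and let $\hat D=\{q\in Q:p_0\Vdash q\in\dot D\}\in V$. Clearly $\hat D\subseteq D$. To see that $\hat D$ is dense, let $q\in Q$. In $V$, build an antichain $\langle p_\xi\rangle$ below $p_0$ and a decreasing sequence $\langle q'_\xi\rangle$ below $q$ with $p_\xi\Vdash q'_\xi\in\dot D$, as follows. At a countable stage, take a lower bound $q''$ of $q$ and the earlier $q'_\eta$, which exists since $Q$ is $\sigma$-closed in $V$. If the earlier $p_\eta$ do not form a maximal antichain below $p_0$, take $p\le p_0$ incompatible with all of them, and find $p_\xi\le p$ and $q'_\xi\le q''$ with $p_\xi\Vdash q'_\xi\in\dot D$. By c.c.c. the construction stops at a countable stage, with a maximal antichain below $p_0$. Let $q^*$ be a lower bound of $q$ and all $q'_\xi$.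 As $\dot D$ is forced to be open, every $p_\xi$ forces $q^*\in\dot D$, so $p_0\Vdash q^*\in\dot D$ and $q^*\in\hat D$.

**Step 2: generic conditions.** In $V[G]$ let $N\prec H_\theta^{V[G]}$ be countable with $Q,\langle q_\xi\rangle,\mathcal D\in N$. Let $\delta=N\cap\omega_1$ and $Q_\delta=\{q_\xi:\xi<\delta\}=Q\cap N$, which is in $V$, and let $q\in Q_\delta$. By c.c.c. there is $T\in V$, countable in $V$, with $N\cap\mathcal D\subseteq T\subseteq\mathcal D$. Let $T'=\{D\in T:D\cap Q_\delta\text{ is dense in }Q_\delta\}\in V$. By elementarity $N\cap\mathcal D\subseteq T'$. In $V$ choose a decreasing sequence in $Q_\delta$ below $q$ that meets $D\cap Q_\delta$ for every $D\in T'$, and a lower bound $q^*\in Q$.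

Let $D\in N$ be dense in $Q$. By Step 1 applied to the downward closure of $D$, and elementarity, $N$ contains some $\hat D\in\mathcal D$ included in the downward closure of $D$. As $\hat D\in T'$, $q^*$ is below some $\hat d\in\hat D\cap Q_\delta\subseteq N$. By elementarity $\hat d\le d$ for some $d\in D\cap N$. So $q^*\le d\in D\cap N$. Hence $q^*\le q$ is $(N,Q)$-generic. $\square$

*Proof of Theorem C(3).* Let $V\models$ GCH and let $\langle R_\alpha:\alpha\le\omega_2\rangle$ be the standard finite support c.c.c. iteration forcing MA + $2^\omega=\omega_2$, in which $R_\alpha$ has a dense subset of size $\le\omega_1$ for $\alpha<\omega_2$. Let $G\subseteq R_{\omega_2}$ be generic. We use the textbook facts that $V[G]$ is a c.c.c. extension of $V[G_\alpha]$ and that every real of $V[G]$ is in some $V[G_\alpha]$ with $\alpha<\omega_2$. Counting nice names, of which there are at most $(\omega_1^\omega)^\omega=\omega_1$, gives $V[G_\alpha]\models$ CH. By Lemma 11.1 with ground model $V[G_\alpha]$, each $\mathcal P(\mathbb N)^{V[G_\alpha]}$ is a proper family in $V[G]$, and its size is $\omega_1$.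 So
$$\mathcal P(\mathbb N)^{V[G]}=\bigcup_{\alpha<\omega_2}\mathcal P(\mathbb N)^{V[G_\alpha]}$$
is the union of a chain of proper families of size $\omega_1$. It is piecewise proper of size $2^\omega=\omega_2$ in $V[G]$. Together with Theorem B, the existence of a piecewise proper family of size $\omega_2$ is independent of ZFC + $2^\omega\ge\omega_2$. $\blacksquare$
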